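# Frequently hypercyclic weighted shifts on $c_0$ whose only invariant measure is $\delta_0$

## 1. A weight that returns to the value 1 along a sparse sequence

Take integers $0<d_1<d_2<\cdots$ and, for $k\in\mathbb Z$, let
$$\ell(k)=\min\Bigl(|k|,\ \min_{i\ge1}\bigl||k|-d_i\bigr|\Bigr). \tag{1}$$
So $\ell(k)$ is the distance from $|k|$ to the set $\{0,d_1,d_2,\dots\}$. Put
$$u_k=2^{-\ell(k)} . \tag{2}$$

For instance, let $d_1=10$, $d_2=40$ and let all other $d_i$ be at least $200$. For $k=0,1,\dots,10$ the values of $\ell$ are $0,1,2,3,4,5,4,3,2,1,0$. Then $\ell$ climbs to $\ell(25)=15$ and comes down to $\ell(40)=0$. Accordingly $u_5=\frac1{32}$, $u_{10}=1$, $u_{25}=2^{-15}$, $u_{40}=1$. If the gaps $d_{i+1}-d_i$ grow, the weight becomes tiny on long stretches, but it comes back to $1$ at every $d_i$.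

We shall use the following facts constantly. The function $\ell$ is integer-valued and even; it is $1$-Lipschitz, being a minimum of $1$-Lipschitz functions; and
$$\ell(k)\le|k|,\qquad \ell(d_i)=0 \text{ for all } i . \tag{3}$$

Let $I=\mathbb N_0=\{0,1,2,\dots\}$ or $I=\mathbb Z$, let $\mathbb K=\mathbb R$ or $\mathbb C$, and write $\mathbb N=\{1,2,\dots\}$. For any positive sequence $u=(u_k)_{k\in I}$ put
$$c_0(I,u)=\{x\in\mathbb K^I:\ u_kx_k\to0\text{ as }|k|\to\infty\},\qquad \|x\|=\sup_k u_k|x_k|,$$
and let $T$ be the shift $(Tx)_k=x_{k+1}$. For the weight (2), the $1$-Lipschitz property gives $u_k/u_{k+1}=2^{\ell(k+1)-\ell(k)}\in\{\frac12,1,2\}$. Hence $u_k|x_{k+1}|\le2u_{k+1}|x_{k+1}|$, so $T$ maps $c_0(I,u)$ to itself with $\|T\|\le2$. When $I=\mathbb Z$, the same estimate in the other direction shows that $T$ is invertible.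

The talk rests on a tension in this weight. Because $u$ is tiny on long stretches, one can hope to plant copies of many vectors in a single $x\in c_0(I,u)$, so that the orbit of $x$ visits every open set often. Because $u_{d_i}=1$ for all $i$, no shift-invariant probability measure other than $\delta_0$ can live on this space. With the right choice of the $d_i$ both things happen at once.

## 2. Frequent hypercyclicity and invariant measures

Let $X$ be a separable, infinite-dimensional Banach space over $\mathbb K$ and $T$ a continuous linear operator on $X$.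

**Definition (frequent hypercyclicity).** $T$ is *frequently hypercyclic* if there is $x\in X$ such that for every nonempty open $U\subset X$ the set $\{n\in\mathbb N: T^nx\in U\}$ has positive *lower density*, that is,
$$\liminf_{N\to\infty}\tfrac1N\#\{n\le N: T^nx\in U\}>0 .$$
Such an $x$ is called a frequently hypercyclic vector.

**Definition (invariant measure).** An *invariant measure* for $T$ is a Borel probability measure $m$ on $X$ with $m(T^{-1}(A))=m(A)$ for every Borel set $A$. It has *full support* if $m(U)>0$ for every nonempty open $U$. It is *strongly mixing* if $m(A\cap T^{-n}B)\to m(A)m(B)$ for all Borel $A,B$.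

The measure $\delta_0$ is always invariant, and it never has full support. A strongly mixing measure is ergodic: if $T^{-1}A=A$, take $B=A$ to get $m(A)=m(A)^2$.

Measures produce frequently hypercyclic vectors as follows. Suppose $m$ is an ergodic invariant measure with full support. Let $(U_j)$ be a countable base of nonempty open sets. Birkhoff's theorem gives $\frac1N\#\{n\le N:T^nx\in U_j\}\to m(U_j)>0$ for $m$-almost every $x$, for all $j$ simultaneously. So $m$-almost every $x$ is a frequently hypercyclic vector. The question goes in the opposite direction: must a frequently hypercyclic operator have an invariant measure with full support? It comes from Grivaux and Matheron, "Invariant measures for frequently hypercyclic operators", arXiv:1403.4555 (2014). It is known that if $X$ is reflexive, every frequently hypercyclic operator on $X$ admits an invariant measure with full support. So a counterexample must live on a non-reflexive space.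

**Why one might expect a measure.** Let $x$ be a frequently hypercyclic vector and let $\mu_N=\frac1N\sum_{n=1}^N\delta_{T^nx}$. Suppose that some subsequence $\mu_{N_j}$ converges to a Borel probability measure $\mu$, in the sense of integrals of bounded continuous functions. For such a function $f$ we have $|\int f\circ T\,d\mu_N-\int f\,d\mu_N|\le 2\|f\|_\infty/N$, so $\mu$ is invariant. Every nonempty open $V$ contains a closed ball $B$ of positive radius. By the portmanteau theorem $\mu(V)\ge\mu(B)\ge\limsup_j\mu_{N_j}(B)$, and this is positive because the interior of $B$ is visited with positive lower density. So $\mu$ would have full support. The argument stops at its first sentence: nothing guarantees a convergent subsequence, since orbits of $x$ need not stay mostly in compact sets. Theorem A shows that this is a real obstruction.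

**Weighted spaces and weighted shifts.** From now on, a weight $u$ is assumed to satisfy $u_k\le Cu_{k+1}$ for all $k\in I$, with some $C\ge1$. As in Section 1, $T$ is then bounded on $c_0(I,u)$. The map $x\mapsto(u_kx_k)_k$ is an isometry of $c_0(I,u)$ onto $c_0(I)\cong c_0$. It turns $T$ into the map $y\mapsto(\frac{u_k}{u_{k+1}}y_{k+1})_k$, the weighted backward shift $(B_wy)_k=w_{k+1}y_{k+1}$ with $w_k=u_{k-1}/u_k$. Conversely, let $B_w$ be a bounded weighted backward shift on $c_0(\mathbb N_0)$ with nonzero weights. Put $v_k=1/(w_1\cdots w_k)$ and $u_k=|v_k|$. Then $x\mapsto(v_kx_k)_k$ is an isometry of $c_0(\mathbb N_0,u)$ onto $c_0(\mathbb N_0)$ which conjugates $T$ to $B_w$, because $v_k/v_{k+1}=w_{k+1}$. The bilateral case is the same, with $v_0=1$ and $v_{-k}=w_0w_{-1}\cdots w_{-k+1}$ for $k\ge1$.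

**Definition (Frequent Hypercyclicity Criterion).** An operator $R$ on a separable Banach space $Y$ satisfies the criterion if there are a dense set $Y_0\subset Y$ and a map $S:Y_0\to Y_0$ such that for all $y\in Y_0$ we have $RSy=y$, and the series $\sum_nR^ny$ and $\sum_nS^ny$ converge unconditionally.

*Example.* Let $Z\neq0$ be a separable Banach space, let $Y=c_0(Z)$ or $Y=\ell_p(Z)$ with $1\le p<\infty$, and let $R(z_0,z_1,\dots)=(2z_1,2z_2,\dots)$. Take for $Y_0$ the finitely supported sequences, and $S(z_0,z_1,\dots)=(0,\frac12z_0,\frac12z_1,\dots)$. Then $RS=\mathrm{id}$ on $Y_0$, $R^ny=0$ for large $n$, and $\|S^ny\|=2^{-n}\|y\|$. Both series converge absolutely, so the criterion holds.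

The three results to be proved are these.

**Theorem A.** For $I=\mathbb N_0$, and also for $I=\mathbb Z$, there is $u$ with $u_k/u_{k+1}\in\{\frac12,1,2\}$ such that $T$ on $c_0(I,u)$ is frequently hypercyclic and the only $T$-invariant Borel probability measure is $\delta_0$. (For $I=\mathbb Z$, $T$ is invertible.)

In particular there is a frequently hypercyclic operator on $c_0$, a weighted backward shift with weights in $\{\frac12,1,2\}$, with no invariant measure of full support. The answer to the question is yes.

**Theorem B.** Let $u_k\le Cu_{k+1}$ for all $k\in I$. The following are equivalent: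

1. $T$ has an invariant probability measure different from $\delta_0$;
2. $T$ has an invariant measure with full support;
3. $T$ has a strongly mixing invariant measure with full support;
4. $u_k\to0$ as $|k|\to\infty$ (for unilateral shifts: $|w_1\cdots w_n|\to\infty$).

**Theorem C.** Let $Y$ be a separable Banach space carrying an operator $R$ that satisfies the Frequent Hypercyclicity Criterion. Then $c_0\oplus Y$ carries a frequently hypercyclic operator, all of whose invariant measures are carried by $\{0\}\oplus Y$; so none has full support. This applies to $c_0\oplus c_0(Z)$ and $c_0\oplus\ell_p(Z)$ ($Z\ne0$ separable, $1\le p<\infty$), and to $C[0,1]$.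

## 3. Two weights by hand: $u_k=1$ and $u_k=2^{-k}$

Let $I=\mathbb N_0$.

If $u_k=1$ for all $k$, then $\|T^nx\|\le\|x\|$. The orbit of $x$ never enters the open set $\{\|y\|>\|x\|\}$, so $T$ is not frequently hypercyclic.

If $u_k=2^{-k}$, let $(\xi_n)_{n\ge0}$ be independent standard Gaussian variables in $\mathbb K$ with $E|\xi_n|^2=1$. Chebyshev's inequality gives $P(2^{-n}|\xi_n|>\varepsilon)\le\varepsilon^{-2}4^{-n}$. This is summable, so by Borel–Cantelli $2^{-n}\xi_n\to0$ almost surely. The random sequence $(\xi_n)$ therefore lies almost surely in $c_0(\mathbb N_0,u)$. Its law is invariant under $T$, because $(\xi_{n+1})$ has the same law as $(\xi_n)$. Section 8 shows in general that such laws have full support and are strongly mixing.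

In the first case $T$ is not frequently hypercyclic. In the second it is, but it has a measure. What we want lies between: $u$ must be small often enough to allow frequent hypercyclicity, and large often enough to forbid measures. The next section determines exactly how large.

## 4. All coordinates have the same law under an invariant measure

**Proposition 1.** Let $u_k\le Cu_{k+1}$ on $I$. If $T$ on $c_0(I,u)$ has an invariant probability measure $m\ne\delta_0$, then $u_k\to0$ as $|k|\to\infty$.

*Proof.* **Step 1: every coordinate has the law of $x_0$.** Let $\eta\ge0$. For $k\ge0$ we have $\{|x_k|>\eta\}=T^{-k}\{|x_0|>\eta\}$. For $k\in I$, $k<0$, we have $T^{-|k|}\{|x_k|>\eta\}=\{|x_{k+|k|}|>\eta\}=\{|x_0|>\eta\}$. In both cases invariance gives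
$$m(|x_k|>\eta)=m(|x_0|>\eta)\qquad(k\in I). \tag{4}$$

**Step 2: if $u$ does not tend to $0$, then $x_0=0$ almost surely.** Suppose $u_k\not\to0$. Then there are $c>0$ and $k_i\in I$ with $|k_i|\to\infty$ and $u_{k_i}\ge c$. For every $x$ in the space, $|x_{k_i}|\le\frac1cu_{k_i}|x_{k_i}|\to0$. So for $\eta>0$ the indicator functions of $\{|x_{k_i}|>\eta\}$ tend to $0$ pointwise, and by dominated convergence $m(|x_{k_i}|>\eta)\to0$. By (4) these numbers are all equal to $m(|x_0|>\eta)$, which is therefore $0$. Since $\eta>0$ is arbitrary, $m(x_0\ne0)=0$.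

**Step 3: then $m=\delta_0$.** By (4) with $\eta=0$, $m(x_k\neq0)=0$ for all $k\in I$. As $I$ is countable, $m(\{0\})=1$, contrary to hypothesis. $\square$

**Why the same argument does not kill frequent hypercyclicity.** Take the weight (2) and a frequently hypercyclic vector $x$, assuming there is one. Let $\eta>0$ and $H=\{n\in\mathbb N:|x_n|>\eta\}$. Since $x_n=(T^nx)_0$, this is a set of visits to the open set $\{|y_0|>\eta\}$ and has positive lower density. Each translate $H-d_i$ (restricted to $\mathbb N$) has the same lower density as $H$; this is the analog of (4). For fixed $n$ we have $\ell(n+d_i)\le n$, hence $u_{n+d_i}\ge2^{-n}$. So $x_{n+d_i}\to0$ as $i\to\infty$, and $n$ belongs to only finitely many of the sets $H-d_i$. For events of a fixed positive probability this is impossible. For sets of integers it is not: the intervals $[i,\infty)$ all have density $1$, and each integer lies in finitely many of them. Density is translation-invariant but not countably additive, and this difference leaves room for Theorem A.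

## 5. What a planted vector demands of the $d_i$

We want $x$ and sets $E_p$ of positive lower density such that $T^nx$ is close to a given finitely supported $y_p$ for all $n\in E_p$. The obvious way is to plant a copy of $y_p$ in $x$ at every $n\in E_p$, so that $x_{n+t}=y_p(t)$. Two things can go wrong.

First, $x$ must lie in $c_0(I,u)$. The copy at $n$ is weighted by about $2^{-\ell(n)}$, so $\ell(n)$ must be large on $E_p$ and tend to infinity along $E_p$.

Second, at time $n\in E_p$ the copy of $y_q$ planted at another place $m\in E_q$ is seen at coordinates near $m-n$, with weight about $2^{-\ell(m-n)}$. This is the error, and it must be at most $2^{-p}$ whatever $q$ is. So $\ell(m-n)$ must be large in terms of both $p$ and $q$.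

These are conditions (E2) and (E1) of Lemma 2 below. They say that differences of elements of sets of positive density must avoid neighborhoods of all the $d_i$.

**A choice of $d_i$ for which progressions fail.** The simplest sets of positive density are arithmetic progressions. If $d_i=i!$ and $E$ is a full residue class of $\mathbb N$ modulo $b$, then $b$ divides $d_i$ for every $i\ge b$. So $d_i=m-n$ for some $m,n\in E$, and $\ell(m-n)=0$. Sparseness of the $d_i$ does not help: they must be adapted to the moduli.

**One set.** Suppose $E_p$ lies in a residue class modulo $b_p$. Its differences are multiples of $b_p$. They stay at distance at least $g_p$ from $d_i$ if $d_i\equiv g_p \pmod{b_p}$ and $b_p\ge2g_p$: integers within distance less than $g_p$ of $d_i$ have residues in $[1,2g_p-1]$, never $0$. If the $b_p$ are distinct primes, the Chinese remainder theorem lets us require this of $d_i$ for all $p\le i$ at once. The finitely many $d_i$ with $i<p$ are dealt with by taking $b_p$ much larger than $d_{p-1}$.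

**Two sets.** For $p<q$ the residue of $m-n$ modulo $b_q$ must avoid the "bad" residues. We fix the residue of $E_q$ to be $a_q\approx b_q/2$ and delete from $E_p$ everything with residue near $a_q$ modulo $b_q$. Each deletion costs little density. But infinitely many sets are deleted, and density is not countably subadditive. This is why $a_q$ sits in the middle of $[0,b_q)$: the set deleted at stage $q$ then has no element below $b_q/4$, so the deletions can be counted in $[1,N]$ for every $N$, with a bound of the form $\varepsilon_qN$, and summed.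

## 6. The combinatorial lemma

**Lemma 2.** Let $(g_s)_{s\ge1}$ be a nondecreasing sequence of positive integers. There are integers $0<d_1<d_2<\cdots$ and pairwise disjoint sets $E_p\subset\mathbb N$ ($p\ge1$) of positive lower density such that, with $\ell$ defined by (1),

* (E1) $\ell(m-n)\ge g_{\max(p,q)}$ whenever $n\in E_p$, $m\in E_q$, $n\ne m$;
* (E2) $\ell(n)\ge g_p$ for $n\in E_p$, and $\ell(n)\to\infty$ as $n\to\infty$, $n\in E_p$.

*Proof.* **Step 1: choice of the moduli $b_s$ and of the $d_s$.** Put $b_0=1$, $d_0=0$. For $s=1,2,\dots$, once $b_{s-1}$ and $d_{s-1}$ are known, let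
$$L_s=d_{s-1}+2g_s,$$
choose a prime $b_s>b_{s-1}$ with
$$b_s\ge60\cdot2^s\,b_{s-1}L_s, \tag{5}$$
and then, by the Chinese remainder theorem, an integer $d_s>\max(d_{s-1},4^s)$ with
$$d_s\equiv g_r\pmod{b_r}\qquad(1\le r\le s). \tag{6}$$

To see the sizes: if $g_1=3$, then $L_1=6$ and (5) asks for $b_1\ge720$. We may take the prime $b_1=727$ and $d_1=730$. Then $730\equiv3\pmod{727}$, and $\ell(727)=3=g_1$: the first multiple of $b_1$ is at distance exactly $g_1$ from $d_1$. (The later $d_i$ exceed $730$ and are $\equiv3$ modulo $727$, so they are at least $1457$ and do not matter here.)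

**Step 2: smallness of $\ell(k)$ is visible modulo $b_s$.** We claim:
$$\text{if }k\ge1\text{ and }\ell(k)<g_s,\text{ then the residue of }k\text{ mod }b_s\text{ in }[0,b_s)\text{ lies in }[1,L_s]. \tag{7}$$
Note that $L_s<b_s$ by (5). Since $\ell(k)<g_s$, one of three cases occurs.

* $k<g_s$. Then $1\le k<g_s\le L_s<b_s$, so $k$ is its own residue.
* $|k-d_i|<g_s$ with $1\le i<s$. Then $1\le k<d_{s-1}+g_s\le L_s<b_s$, and again $k$ is its own residue.
* $|k-d_i|<g_s$ with $i\ge s$. Write $k=d_i+f$ with $|f|<g_s$. By (6) for $d_i$ with $r=s$, $k\equiv g_s+f\pmod{b_s}$, and $1\le g_s+f<2g_s\le L_s$.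

**Step 3: a null set outside which $\ell$ tends to infinity.** This step serves (E2). Let $Z=\bigcup_{i\ge1}[d_i-i,d_i+i]$. If $[d_i-i,d_i+i]$ meets $[1,N]$, then $3^i\le4^i-i<d_i-i\le N$, so $i\le\log_3N$. Hence $\#(Z\cap[1,N])\le\sum_{i\le\log_3N}(2i+1)=O((\log N)^2)$ for $N\ge 2$, and $Z$ has density $0$.

Now let $n\notin Z$, $n\ge M$ and $\ell(n)<M$. As $n\ge M$, there is $i$ with $|n-d_i|<M$. As $n\notin Z$, $i<|n-d_i|$. So $i<M$ and $n<d_i+M\le d_M+M$. In other words, $\ell(n)\ge M$ for all $n\notin Z$ with $n\ge d_M+M$. Thus $\ell(n)\to\infty$ as $n\to\infty$ in $\mathbb N\setminus Z$. Choose $R_p$ with $\ell(n)\ge g_p$ for all $n\notin Z$, $n>R_p$.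

**Step 4: definition of $E_p$, and (E2).** Let $a_q=\lfloor b_q/2\rfloor$,
$$V_q=\{n\ge1:\ n\equiv a_q+f\!\!\pmod{b_q}\text{ for some integer }f\text{ with }|f|\le L_q\},$$
$$E_p=\{n\ge1:\ n\equiv a_p\!\!\pmod{b_p}\}\setminus\Bigl(Z\cup\{1,\dots,R_p\}\cup\bigcup_{q>p}V_q\Bigr).$$
Property (E2) holds by Step 3, because $E_p$ avoids $Z$ and $\{1,\dots,R_p\}$.

**Step 5: (E1) and disjointness.** If $n<m$ are both in $E_p$, then $m-n\equiv0\pmod{b_p}$. The residue $0$ is not in $[1,L_p]$, so (7) gives $\ell(m-n)\ge g_p$. As $\ell$ is even, the order of $m$ and $n$ does not matter.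

Let $p<q$, $n\in E_p$, $m\in E_q$. Then $m\equiv a_q\pmod{b_q}$ and $n\notin V_q$, so $n-m\equiv n-a_q$ is not congruent modulo $b_q$ to any element of $[-L_q,L_q]$. This interval is symmetric, so neither is $m-n$. Since $0$ belongs to it, $n\ne m$; so $E_p\cap E_q=\emptyset$. The residue of $|m-n|\ge1$ modulo $b_q$ is not in $[1,L_q]$, so (7) with $s=q$ gives $\ell(m-n)=\ell(|m-n|)\ge g_q=g_{\max(p,q)}$. As $\ell$ is even, this covers both orders of $p$ and $q$ in (E1).

**Step 6: positive lower density.** By (5), $b_q\ge120L_q$, and $L_q\ge2$. Hence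
$$a_q-L_q\ge\tfrac{b_q}2-\tfrac12-\tfrac{b_q}{120}\ge\tfrac{b_q}4,\qquad a_q+L_q\le\tfrac{b_q}2+\tfrac{b_q}{120}<b_q .$$
So $[a_q-L_q,a_q+L_q]\subset[b_q/4,b_q)$: the residues defining $V_q$ are at least $b_q/4$, and every element of $V_q$ is at least $b_q/4$. Thus $\#(V_q\cap[1,N])=0$ if $N<b_q/4$. If $N\ge b_q/4$, then $1\le4N/b_q$. Each residue class has at most $\frac N{b_q}+1$ elements in $[1,N]$, so
$$\#(V_q\cap[1,N])\le\Bigl(\frac N{b_q}+1\Bigr)(2L_q+1)\le\frac{5N}{b_q}\cdot3L_q\le\frac N{4\cdot2^q\,b_{q-1}},$$
the last inequality by (5). The bound holds for every $N$, so we may sum over $q>p$. Using $b_{q-1}\ge b_p$,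
$$\#\Bigl(\bigcup_{q>p}V_q\cap[1,N]\Bigr)\le N\sum_{q>p}\frac{2^{-q}}{4b_{q-1}}\le\frac N{4b_p}.$$
The residue class of $a_p$ has at least $\frac N{b_p}-1$ elements in $[1,N]$. Therefore
$$\#(E_p\cap[1,N])\ge\frac N{b_p}-1-\frac N{4b_p}-\#(Z\cap[1,N])-R_p=\frac{3N}{4b_p}-o(N),$$
and $E_p$ has lower density at least $\frac3{4b_p}>0$. $\square$

## 7. Planting: $T$ is frequently hypercyclic, and Theorem A

**Proposition 3.** Let $g_s\ge3s$ for all $s$, let $(d_i)$, $(E_p)$ be given by Lemma 2, and let $u_k=2^{-\ell(k)}$, $k\in I$. Then $T$ is frequently hypercyclic on $c_0(I,u)$.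

*Proof.* **Step 1: a list of targets with controlled growth.** Let $D$ be the set of finitely supported sequences on $I$ with rational (for $\mathbb K=\mathbb C$, Gaussian rational) entries. It is countable and dense in $c_0(I,u)$. There is a sequence $(y_p)_{p\ge1}$ in $D$ in which every element of $D$ occurs infinitely often, with
$$\operatorname{supp}y_p\subset I\cap[-p,p],\qquad\sup_k|y_p(k)|\le2^p. \tag{8}$$
To get it, list the elements of $D$, each infinitely often, and replace the $p$-th entry by $0$ if it violates (8). A given $y\in D$ satisfies (8) for all large $p$, so infinitely many of its occurrences survive.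

**Step 2: the intervals $n+[-p,p]$ do not collide.** Let $n\in E_p$, $m\in E_q$, $n\ne m$. By (3) and (E1), $|m-n|\ge\ell(m-n)\ge3\max(p,q)>p+q$. So the intervals $n+[-p,p]$ ($p\ge1$, $n\in E_p$) are pairwise disjoint. By (E2), $n\ge\ell(n)\ge g_p\ge3p>p$ for $n\in E_p$, so they lie in $\mathbb N$. Recall that $n$ determines $p$, since the $E_p$ are disjoint. Hence we may define
$$x_{n+t}=y_p(t)\quad(n\in E_p,\ t\in I\cap[-p,p]),\qquad x_k=0\text{ otherwise}. \tag{9}$$

**Step 3: $x\in c_0(I,u)$.** Let $k=n+t$ as in (9). Since $\ell$ is $1$-Lipschitz, $\ell(k)\ge\ell(n)-p$, so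
$$u_k|x_k|\le2^{p-\ell(n)}\cdot2^p=2^{2p-\ell(n)} .$$
By (E2) and $g_p\ge3p$ this is at most $2^{-p}$; and for each fixed $p$ it tends to $0$ as $n\to\infty$ in $E_p$. Given $\varepsilon>0$, choose $P$ with $2^{-P}<\varepsilon$. The copies with $p\ge P$ contribute values below $\varepsilon$. For each of the finitely many $p<P$, all but finitely many $n\in E_p$ contribute values below $\varepsilon$. So $u_k|x_k|\ge\varepsilon$ for finitely many $k$ only.

**Step 4: $\|T^nx-y_p\|\le2^{-p}$ for all $n\in E_p$.** Let $n\in E_p$ and $k\in I$ with $(T^nx-y_p)_k=x_{n+k}-y_p(k)\ne0$. If $k\in[-p,p]$, then $x_{n+k}=y_p(k)$ by (9), which is excluded. So $k\notin[-p,p]$, hence $y_p(k)=0$ and $x_{n+k}\neq0$. By (9), $n+k=m+t$ with $m\in E_q$, $t\in I\cap[-q,q]$ and $x_{n+k}=y_q(t)$. Here $m\ne n$, since $m=n$ would give $q=p$ and $k=t\in[-p,p]$. Now $k=m-n+t$, so by the Lipschitz property and (E1), $\ell(k)\ge\ell(m-n)-q\ge3\max(p,q)-q$, and with (8)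
$$u_k|(T^nx-y_p)_k|\le2^{q-3\max(p,q)}\cdot2^q\le2^{-\max(p,q)}\le2^{-p}.$$

**Step 5: conclusion.** Let $U\ne\emptyset$ be open and pick $y\in D\cap U$. As $y$ occurs infinitely often in the list, there is $p$ with $y_p=y$ and $2^{-p}$ so small that the closed ball of radius $2^{-p}$ about $y$ lies in $U$. By Step 4, $\{n:T^nx\in U\}\supset E_p$, which has positive lower density. $\square$

**Proof of Theorem A.** Take $g_s=3s$ in Lemma 2 and $u_k=2^{-\ell(k)}$. By Section 1, $u_k/u_{k+1}\in\{\frac12,1,2\}$, and $T$ is invertible if $I=\mathbb Z$. By Proposition 3, $T$ is frequently hypercyclic on $c_0(I,u)\cong c_0$. Since $u_{d_i}=1$ for all $i$ and $d_i\to\infty$, we have $u_k\not\to0$. By Proposition 1 the only invariant probability measure is $\delta_0$, which does not have full support. $\blacksquare$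

## 8. Proof of Theorem B: a Bernoulli measure when $u_k\to0$

The implications (3)⇒(2)⇒(1) are clear, since a measure with full support is not $\delta_0$. Proposition 1 is (1)⇒(4). In (4), the reformulation for unilateral shifts is $u_k=1/|w_1\cdots w_k|$. We prove (4)⇒(3). Assume $u_k\to0$. The plan is that of the second example of Section 3: i.i.d. coordinates. Since $u$ may tend to $0$ very slowly, the common law must have tails adapted to $u$.

**Step 1: a law with thin tails and full support.** For $k\ge1$ let
$$\nu_k=\#\{n\in I:\ 1/u_n<k+1\},\qquad q_k=\frac{2^{-k}}{1+\nu_k}.$$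
Since $1/u_n\to\infty$, $\nu_k$ is finite. It is nondecreasing in $k$, so $(q_k)$ is decreasing. Let $c_k=2^{-k}q_{k^2}$ for $k\ge2$ and $c_1=1-\sum_{k\ge2}c_k$. As $q_{k^2}\le\frac12$, $c_1\geq\frac34>0$. Let $\xi$ have law $\sum_kc_k\,\mathrm{Unif}\{z\in\mathbb K:|z|\le k\}$; its support is $\mathbb K$. For $t\in[j,j+1)$ with an integer $j\ge1$, the components with $k\le j$ do not charge $\{|z|>t\}$. Hence
$$P(|\xi|>t)\le\sum_{k\ge j+1}2^{-k}q_{k^2}\le q_{(j+1)^2}\le q_{\lfloor t^2\rfloor}. \tag{10}$$

**Step 2: i.i.d. copies lie in $c_0(I,u)$.** Let $(\xi_n)_{n\in I}$ be independent copies of $\xi$ and $\varepsilon>0$. We show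
$$\sum_{n\in I}P(u_n|\xi_n|>\varepsilon)<\infty. \tag{11}$$
Group the $n$ by $k=\lfloor1/u_n\rfloor$. Each value of $k$ occurs for finitely many $n$, and for at most $\nu_k$ of them when $k\ge1$, since then $1/u_n<k+1$. Let $k\ge\max(\varepsilon^{-2},\varepsilon^{-1},1)$. For $n$ in the group of $k$ we have $\varepsilon/u_n\ge\varepsilon k\ge1$, so by (10)
$$P(u_n|\xi_n|>\varepsilon)\le P(|\xi|>\varepsilon k)\le q_{\lfloor\varepsilon^2k^2\rfloor}\le q_k,$$
because $\varepsilon^2k^2\ge k$. These groups contribute at most $\sum_k\nu_kq_k\le\sum_k2^{-k}<\infty$ to (11). The remaining groups are finitely many finite sets. This proves (11). By Borel–Cantelli, applied with $\varepsilon=1,\frac12,\frac13,\dots$, $u_n\xi_n\to0$ almost surely.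

**Step 3: the law $m$ of $(\xi_n)$ is an invariant, strongly mixing Borel measure.** A closed ball in $c_0(I,u)$ is $\bigcap_k\{x:u_k|x_k-y_k|\le r\}$. By separability every open set is a countable union of closed balls. So the Borel $\sigma$-algebra is generated by the coordinates, and by Step 2 the law $m$ of $(\xi_n)$ is a Borel probability measure on $c_0(I,u)$. The sequence $(\xi_{n+1})_{n\in I}$ has the same finite-dimensional laws as $(\xi_n)_{n\in I}$, so $m$ and its image under $T$ agree on the sets defined by finitely many coordinates. These form a $\pi$-system generating the Borel sets, so $m$ is invariant.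

For mixing, let $A,B$ be Borel and $\varepsilon>0$. There are sets $A',B'$ depending only on coordinates in $I\cap[-M,M]$, for some $M$, with $m(A\triangle A')<\varepsilon$ and $m(B\triangle B')<\varepsilon$. The set $T^{-n}B'$ depends only on coordinates in $n+[-M,M]$. So for $n>2M$ independence and invariance give $m(A'\cap T^{-n}B')=m(A')m(B')$. Replacing $A',B'$ by $A,B$ changes each side by at most $2\varepsilon$. So $|m(A\cap T^{-n}B)-m(A)m(B)|\le4\varepsilon$ for $n>2M$.

**Step 4: full support.** Every nonempty open set contains a ball $\{x:\|x-y\|<\varepsilon\}$ with $y$ finitely supported. By independence,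
$$P\bigl(u_n|\xi_n-y_n|\le\tfrac\varepsilon2\ \text{for all }n\bigr)=\prod_{n\in I}P\bigl(u_n|\xi_n-y_n|\le\tfrac\varepsilon2\bigr).$$
All factors are positive, because the law of $\xi$ has support $\mathbb K$. For $n\notin\operatorname{supp}y$ the factor is $1-P(u_n|\xi_n|>\frac\varepsilon2)$, and these defects are summable by (11). So the product is positive, and the ball has positive $m$-measure. $\blacksquare$

**Consequence.** For a frequently hypercyclic weighted shift on $c_0(\mathbb N_0)$ or $c_0(\mathbb Z)$ there is a dichotomy: either it has a strongly mixing invariant measure with full support, or $\delta_0$ is its only invariant measure. Both cases occur. The second is Theorem A. For the first take $u_k=2^{-|k|}$: Theorem B gives a strongly mixing, hence ergodic, measure with full support, and by the Birkhoff argument of Section 2 almost every vector is frequently hypercyclic.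

## 9. Proof of Theorem C: adding a summand, and $C[0,1]$

Let $R$, $Y$, $Y_0$, $S$ be as in the criterion. We want one vector $(x,z)$ whose two components hit their targets at the same times $n\in E_p$. The freedom to let $(g_s)$ grow as fast as we like in Lemma 2 gives this.

**Step 1: targets and tails.** Let $I=\mathbb N_0$, let $D$ be as in Proposition 3 (it does not depend on $u$), and let $Y_1\subset Y_0$ be countable and dense in $Y$. As in Step 1 of Proposition 3, there is a sequence $(y_p,z_p)_{p\ge1}$ in $D\times Y_1$ in which every element of $D\times Y_1$ occurs infinitely often, with $\operatorname{supp}y_p\subset[0,p]$ and $|y_p(k)|\le2^p$ (if $y_p$ violates the constraints, replace it by $0$ and keep $z_p$).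

Recall that if $\sum_nv_n$ converges unconditionally, then for every $\varepsilon>0$ there is $N$ with $\|\sum_{n\in F}v_n\|\le\varepsilon$ for all finite $F\subset[N,\infty)$. All subseries then converge, and the bound holds for infinite $F$ as well. Applying this to the finitely many vectors $z_q$, $q\le s$, we find $N_1\le N_2\le\cdots$ in $\mathbb N$ such that for all $q\le s$ and all $F\subset[N_s,\infty)$
$$\Bigl\|\sum_{n\in F}S^nz_q\Bigr\|\le\frac{2^{-s}}s,\qquad\Bigl\|\sum_{n\in F}R^nz_q\Bigr\|\le\frac{2^{-s}}s. \tag{12}$$
Apply Lemma 2 with $g_s=\max(3s,N_s)$, and let $u_k=2^{-\ell(k)}$. As $g_s\ge3s$, the proof of Proposition 3 with this sequence $(y_p)$ gives $x\in c_0(\mathbb N_0,u)$ with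
$$\|T^nx-y_p\|\le2^{-p}\qquad(n\in E_p). \tag{13}$$

**Step 2: the vector $z$.** Put
$$z=\sum_{q\ge1}\ \sum_{m\in E_q}S^mz_q .$$
By (3) and (E2), $m\ge\ell(m)\ge g_q\ge N_q$ for $m\in E_q$. So by (12) with $s=q$ the inner sums converge and have norm at most $2^{-q}/q$, and the outer sum converges absolutely.

**Step 3: $\|R^nz-z_p\|\le4\cdot2^{-p}$ for $n\in E_p$.** On $Y_0$ we have $RS=\mathrm{id}$ and $S$ maps $Y_0$ to itself. So $R^nS^m=S^{m-n}$ on $Y_0$ if $m\ge n$, and $R^nS^m=R^{n-m}$ on $Y_0$ if $m<n$. As $R^n$ is linear and continuous it may be applied term by term. The term $m=n$ occurs only for $q=p$, because the $E_q$ are disjoint, and it gives $z_p$. Hence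
$$R^nz-z_p=\sum_q\Bigl(\sum_{m\in E_q,\,m>n}S^{m-n}z_q+\sum_{m\in E_q,\,m<n}R^{n-m}z_q\Bigr).$$
By (E1), all exponents satisfy $|m-n|\ge\ell(m-n)\ge N_{\max(p,q)}$, and within each inner sum they are distinct. As $q\le\max(p,q)$, (12) with $s=\max(p,q)$ applies to both inner sums:
$$\|R^nz-z_p\|\le\sum_q\frac{2\cdot2^{-\max(p,q)}}{\max(p,q)}\le p\cdot\frac{2\cdot2^{-p}}p+\sum_{q>p}2\cdot2^{-q}=4\cdot2^{-p}. \tag{14}$$

**Step 4: $T\oplus R$ is frequently hypercyclic.** Let $U\ne\emptyset$ be open in $c_0(\mathbb N_0,u)\oplus Y$. As $D\times Y_1$ is dense, $U$ contains some $(y,z')\in D\times Y_1$. There are arbitrarily large $p$ with $(y_p,z_p)=(y,z')$. By (13) and (14), if such a $p$ is large enough, $(T^nx,R^nz)\in U$ for all $n\in E_p$. So $(x,z)$ is a frequently hypercyclic vector for $T\oplus R$ on $c_0(\mathbb N_0,u)\oplus Y\cong c_0\oplus Y$. The isomorphism acts as the identity on $Y$.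

**Step 5: invariant measures.** Let $\mu$ be invariant for $T\oplus R$ and let $\pi$ be the projection onto $c_0(\mathbb N_0,u)$. Since $\pi\circ(T\oplus R)=T\circ\pi$, the image of $\mu$ under $\pi$ is $T$-invariant. As $u_{d_i}=1$ for all $i$, $u\not\to0$, so this image is $\delta_0$ by Proposition 1. Hence $\mu(\{0\}\oplus Y)=\mu(\pi^{-1}\{0\})=1$. The complement of $\{0\}\oplus Y$ is a nonempty open set of measure $0$, so $\mu$ does not have full support.

**Step 6: the spaces named in the theorem.** For $Y=c_0(Z)$ and $Y=\ell_p(Z)$, twice the backward shift satisfies the criterion, by the example in Section 2. It remains to see that $C[0,1]$ is of the form $c_0\oplus c_0(Z)$. We use Milutin's theorem: $C(K)\cong C[0,1]$ for every uncountable compact metric space $K$. Let $K$ be the disjoint union of the one-point compactifications of $\mathbb N$ and of $\mathbb N\times[0,1]$. Continuous functions on the first piece are the convergent sequences, that is, the space $c$. A continuous function on the second piece is a constant (its value at infinity) plus a function on $\mathbb N\times[0,1]$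 tending to $0$ at infinity, and the latter form $c_0(C[0,1])$. Since $c\cong c_0\oplus\mathbb K$ and $c_0\oplus\mathbb K\cong c_0$,
$$C[0,1]\cong C(K)\cong c\oplus\mathbb K\oplus c_0(C[0,1])\cong c_0\oplus c_0(C[0,1]).$$
This is $c_0\oplus Y$ with $Y=c_0(Z)$, $Z=C[0,1]$. Isomorphisms carry frequently hypercyclic operators to frequently hypercyclic operators, and invariant measures (and their full support) to invariant measures. So $C[0,1]$ carries a frequently hypercyclic operator with no invariant measure of full support. $\blacksquare$
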